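# Dilation surfaces whose Veech group is a lattice

## 1. A rectangle glued at two scales

Fix a number $a>0$. Take the rectangle $[0,1+a]\times[0,1]$ and glue its vertical sides by the translation $(0,y)\sim(1+a,y)$. Cut the bottom side at $(1,0)$ into $e_1=[0,1]\times\{0\}$ and $e_2=[1,1+a]\times\{0\}$. Cut the top side at $(1,1)$ into $e_2'=[0,1]\times\{1\}$ and $e_1'=[1,1+a]\times\{1\}$. Now glue $e_1$ to $e_1'$ and $e_2$ to $e_2'$, although their lengths differ:
$$(x,0)\sim(1+ax,\,1),\qquad (1+ax,\,0)\sim(x,1)\qquad(0\le x\le1).\tag{1}$$
The first gluing is $z\mapsto az+1+i$, the second is $z\mapsto (z-1)/a+i$. Call the result $\Sigma_a$. The vertices form two classes,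
$$P=\{(0,0),(1+a,0),(1,1)\},\qquad Q=\{(1,0),(0,1),(1+a,1)\},$$
each with total angle $\frac\pi2+\frac\pi2+\pi=2\pi$. There are two vertices, three edges and one face, so $\Sigma_a$ is a torus.

Which affine maps does $\Sigma_a$ carry? Horizontally it is one flat cylinder of circumference $1+a$ and height $1$. The twist $(x,y)\mapsto(x+(1+a)y,\,y)$ is the identity on both boundary circles, so it is compatible with the gluings (1). It gives an affine homeomorphism with linear part $u=\begin{pmatrix}1&1+a\\0&1\end{pmatrix}$.

Vertically, cut $\Sigma_a$ into $R_1=[0,1]\times[0,1]$ and $R_2=[1,1+a]\times[0,1]$. The top of $R_1$ is $e_2'$, glued to the bottom of $R_2$ with factor $a$. The top of $R_2$ is $e_1'$, glued to the bottom of $R_1$ with factor $1/a$. Enlarge $R_2$ by $1/a$; it becomes a $1\times\frac1a$ rectangle that sits on top of $R_1$, and the top of the stack is glued to its bottom by a translation, since $a\cdot\frac1a=1$. So vertically $\Sigma_a$ is one flat cylinder of width $1$ and circumference $1+\frac1a$, and the vertical twist has linear part $v=\begin{pmatrix}1&0\\1+\frac1a&1\end{pmatrix}$.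

Finally $\psi(x,y)=(1-x,1-y)$, with first coordinate modulo $1+a$, respects the gluings. Indeed $(x,0)\in e_1$ goes to $(1-x,1)\in e_2'$, which is glued to $(1+a-ax,0)$, while its partner $(1+ax,1)$ goes to $(-ax,0)\equiv(1+a-ax,0)$. The second gluing in (1) is treated in the same way, because $\psi$ is an involution. So $-1$ is a linear part as well.

Put $\Lambda_a=\langle u,v,-1\rangle$, $s=1+a$, $t=1+\frac1a$. Then
$$st=\frac{(1+a)^2}{a}=2+a+\frac1a\ \ge 4,\qquad\text{with equality only for }a=1.$$

If $a=1$, all gluings are translations, and $\Lambda_1$ is the group generated by $\begin{pmatrix}1&2\\0&1\end{pmatrix}$, $\begin{pmatrix}1&0\\2&1\end{pmatrix}$ and $-1$. This is the principal congruence subgroup of level $2$ in $\mathrm{SL}_2(\mathbb Z)$, which is a lattice in $\mathrm{SL}_2(\mathbb R)$.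

If $a\ne1$, then $st>4$ and $\Lambda_a$ has infinite covolume. To see this, let $u$ and $v$ act on the upper half-plane $\mathbb H$ by $\tau\mapsto\tau+s$ and $\frac1\tau\mapsto\frac1\tau+t$. Let $U=\{|\operatorname{Re}\tau|\ge s/2\}$ and $W=\{|\operatorname{Re}\frac1\tau|\ge t/2\}$. The set $W$ is the union of the two half-discs $|\tau\mp\frac1t|\le\frac1t$, so $W\subset\{|\operatorname{Re}\tau|\le 2/t\}$. As $2/t<s/2$, the sets $U$ and $W$ are disjoint. For $n\ne0$ we have $u^n(\mathbb H\setminus U)\subset U$ and $v^n(\mathbb H\setminus W)\subset W$. So every nontrivial reduced word in $u,v$ maps $D=\mathbb H\setminus(U\cup W)$ into $U\cup W$. Thus distinct elements of the image of $\Lambda_a$ in $\mathrm{PSL}_2(\mathbb R)$ carry $D$ to disjoint sets. But $D$ contains the strip $2/t<\operatorname{Re}\tau<s/2$, whose hyperbolic area is infinite.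

So as soon as the two scales differ, the symmetries that we found become thin. We do not know yet that there are no others; Section 4 will settle $\Sigma_a$ completely. The general question is now clear: can a surface glued with honest dilations, one that is not a translation surface in disguise, have a group of linear parts that is a lattice?

## 2. Definitions and the theorem

**Definition (dilation surface).** A dilation surface is a compact connected oriented surface $\Sigma$ with a finite nonempty set $S\subset\Sigma$ of singular points. The punctured surface $\Sigma\setminus S$ carries an atlas of charts to $\mathbb C$ with transition maps $z\mapsto\lambda z+b$, $\lambda\in\mathbb R_{>0}$, $b\in\mathbb C$. Each $p\in S$ is a cone-type singularity: a punctured neighborhood of $p$ is isomorphic to finitely many Euclidean sectors with apex at $p$, cyclically glued along their boundary rays by maps $z\mapsto \lambda z+b$, $\lambda>0$. It is a translation surface if the atlas can be chosen with all $\lambda=1$.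

**Definition (triangulable).** $\Sigma$ is triangulable if it admits a triangulation into Euclidean triangles with vertex set exactly $S$, glued along edges by maps $z\mapsto \lambda z+b$, $\lambda>0$. The moduli space of triangulable dilation surfaces of genus $g$ with $n$ singular points, up to isomorphism, is $\mathcal{MD}_{g,n}$; its topology is given locally by the edge vectors of the triangles of a triangulation.

For instance $\Sigma_a$ is triangulable: cut the rectangle along the segment from $(1,0)$ to $(1,1)$, then cut $R_1$ and $R_2$ along diagonals.

**Definition (Veech group).** $\mathrm{SL}_2(\mathbb R)$ acts on $\mathcal{MD}_{g,n}$ by post-composing charts with the linear action on $\mathbb C=\mathbb R^2$. The Veech group $\Gamma$ of $\Sigma$ is the set of $A\in\mathrm{SL}_2(\mathbb R)$ with $A\cdot\Sigma$ isomorphic to $\Sigma$. A triangulable $\Sigma$ is a Veech surface if its $\mathrm{SL}_2(\mathbb R)$-orbit is properly embedded in $\mathcal{MD}_{g,n}$.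

It is known that the Veech group of a triangulable dilation surface is discrete. A discrete group $\Gamma$ is a lattice if $\mathrm{SL}_2(\mathbb R)/\Gamma$ has finite Haar measure; otherwise it has infinite covolume. Duryev's dilation tori $T_a$, $0<a<1$, each with two singularities and glued from a hexagon, are Veech surfaces and not translation surfaces. Their Veech group is generated by exactly the three matrices $u,v,-1$ of Section 1, so it has infinite covolume. Ghazouani's "Une invitation aux surfaces de dilatation" (arXiv:1901.08856, 2019) asks whether infinite covolume always occurs for Veech surfaces that are not translation surfaces. The answer is yes, and properness of the orbit is not needed.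

**Theorem 1.** *Let $\Sigma$ be a triangulable dilation surface whose Veech group $\Gamma$ is a lattice in $\mathrm{SL}_2(\mathbb R)$. Then $\Sigma$ is a translation surface. Consequently every Veech surface that is not a translation surface has a Veech group of infinite covolume.*

The second sentence follows from the first, because the Veech group is discrete.

**Vocabulary.** Isomorphisms preserve orientation and map $S$ to $S$. Since $\lambda>0$, directions in $\mathbb R/2\pi\mathbb Z$ are globally defined, and horizontal leaves have a left and a right. The directions at $p\in S$ form a covering of the circle of some degree $m_p\ge1$; the cone angle is $2\pi m_p$.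

Continuing charts along paths gives the developing map $\mathrm{dev}$ from the universal cover of $\Sigma\setminus S$ to $\mathbb C$, with $\mathrm{dev}\circ\gamma=\rho(\gamma)\,\mathrm{dev}+\text{const}$. The homomorphism $\rho:\pi_1(\Sigma\setminus S)\to\mathbb R_{>0}$ is the dilation holonomy. Then $\Sigma$ is a translation surface if and only if $\rho\equiv1$: if $\rho\equiv 1$, local branches of $\mathrm{dev}$ are charts that differ by translations; conversely, continuing translation charts gives a developing map with $\rho\equiv1$. Put $c=\log\rho$, and let $s_p$ be the value of $c$ on a small positive loop around $p$. We call $s_p$ the residue at $p$.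

Let $\mathrm{Aff}$ be the group of homeomorphisms $\varphi$ of $(\Sigma,S)$ that in charts have the form $z\mapsto rAz+b$, where $r>0$ may depend on the charts and $A=D\varphi\in\mathrm{SL}_2(\mathbb R)$ does not. By the definition of $\Gamma$, the map $D:\mathrm{Aff}\to\Gamma$ is onto. If $\tilde\varphi$ is a lift of $\varphi$, then $\mathrm{dev}\circ\tilde\varphi=L\circ\mathrm{dev}$ with $L$ real-affine. From $\tilde\varphi\gamma=(\varphi_*\gamma)\tilde\varphi$ we see that the holonomy of $\varphi_*\gamma$ is $L\,\mathrm{hol}(\gamma)L^{-1}$. Scalars commute with the linear part of $L$, so $\rho\circ\varphi_*=\rho$.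

A saddle connection is a straight segment with endpoints in $S$ and no interior point in $S$. Edges of a triangulation are saddle connections, so every $p\in S$ is an endpoint of one.

A local isomorphism from an open set $U\subset\mathbb C$ to $\Sigma\setminus S$ is a map that in charts is $z\mapsto \lambda z+b$, $\lambda>0$. If $U$ is connected and two local isomorphisms agree on a nonempty open subset, they agree on $U$, because the set of points near which they agree is open and closed. We call this uniqueness of continuation.

Replacing $\Sigma$ by $R\Sigma$ with $R$ a rotation conjugates $\Gamma$ and changes neither hypothesis nor conclusion.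

## 3. Three tori, and two ways to fail to be a translation surface

**Counting.** If a triangulation has $T$ triangles, then $n-\frac T2=2-2g$, and adding angles gives $\pi T=2\pi\sum m_p$. Hence
$$T=2\sum_pm_p,\qquad \sum_p m_p=2g-2+n,\tag{2}$$
and since $m_p\ge1$ we get $g\ge1$.

**Genus one, one singularity.** Here $m_p=1$ and $T=2$. Two edges of one triangle are not parallel, so each edge of the first triangle is glued to an edge of the second. Let $e_1,e_2,e_3$ be the edge vectors of the first, in cyclic order; those of the second are $-\lambda_ie_i$ with $\lambda_i>0$. From $\sum e_i=0=\sum\lambda_ie_i$ and the independence of $e_1,e_2$ we get $\lambda_1=\lambda_2=\lambda_3$. Rescaling the second triangle makes all gluings translations. So with one singularity in genus one there is nothing to prove.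

**The torus $\Sigma_a$: nonzero residues.** Walk around $Q$ counterclockwise, starting above $(1,0)$ with coordinate $z$ centered at $(1,0)$. Crossing $e_1$ we arrive below $e_1'$ near $(1+a,1)$, where the rectangle coordinate centered at $Q$ is $z'=az$. We cross the vertical side by a translation, pass below $(0,1)$, and cross $e_2'$ into $e_2$, where the centered coordinate is $z''=az'$. So the continued coordinate is $z=z''/a^2$, and $s_Q=-2\log a$. In the same way $s_P=2\log a$: crossing $e_2$ downward gives $z'=z/a$, and crossing $e_1'$ upward gives $z''=z'/a$.

**The Hopf torus $\mathcal T$: zero residues, nonzero $c$.** Let $\mathcal T=\mathbb C^*/(z\mapsto2z)$ with $S$ the classes of $1,\omega,\omega^2$, $\omega=e^{2\pi i/3}$. Let $\Delta$ be the triangle with these vertices. The region between $\Delta$ and $2\Delta$ is a fundamental domain. The segments $[\omega^j,2\omega^j]$ cut it into three trapezoids, and diagonals cut these into six triangles. So $\mathcal T$ is triangulable, with $m_p=1$ and $T=6$, in agreement with (2). Small loops have trivial holonomy, so all $s_p=0$. But the loop from $1$ to $2$ has $c=\log 2$ (up to sign), while the loop around the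 origin has $c=0$.

What is its Veech group? The universal cover of the torus $\mathcal T$ is the universal cover of $\mathbb C^*$, with $\mathrm{dev}$ the projection to $\mathbb C^*$. For $\varphi\in\mathrm{Aff}$ the map $L$ preserves the image $\mathbb C^*$ of $\mathrm{dev}$, so $L(0)=0$ and $L=rA$. Moreover $L$ preserves $\{2^k\omega^j\}$, so it permutes the three rays through the $\omega^j$: $L\omega^j=\lambda_j\omega^{\pi(j)}$, $\lambda_j>0$, for a permutation $\pi$. From $\sum_j\omega^j=0$ we get $\sum_j\lambda_j\omega^{\pi(j)}=0$, so all $\lambda_j$ are equal and, as $L$ preserves orientation, $A$ is a rotation by a multiple of $2\pi/3$. These do occur. So $\Gamma$ has order $3$.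

The proof of Theorem 1 must exclude both phenomena when $\Gamma$ is a lattice: first residues, then a nonzero class $c\in H^1(\Sigma;\mathbb R)$. We will return to $\mathcal T$ twice, to see what each later step can and cannot do.

**From now on $\Sigma$ is triangulable and $\Gamma$ is a lattice, except where $\Sigma_a$ and $\mathcal T$ are discussed and in the two-parabolic computation and Lemma 2 of Section 4, which do not use that $\Gamma$ is a lattice.**

## 4. Residues vanish

**Polar coordinates at a singular point.** Let $\widetilde{\mathbb C^*}=\{(r,\theta)\}$ be the universal cover of $\mathbb C^*$ and $\tilde G$ the universal cover of $\mathrm{SL}_2(\mathbb R)$. The group $\tilde G$ acts on $\widetilde{\mathbb C^*}$ and on the $\theta$-line $\mathbb R$. Let $\zeta\in\tilde G$ be the translation $\theta\mapsto\theta+\pi$. It generates the center, and $\tilde G/\langle\zeta\rangle=\mathrm{PSL}_2(\mathbb R)$.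

Developing the sectors at $p$ one after another around the origin identifies the universal cover of a punctured neighborhood of $p$ with $\{0<r<\varepsilon(\theta)\}$, where $\varepsilon(\theta)=\varepsilon_0e^{s_p\theta/2\pi m_p}$ with $\varepsilon_0$ small; the deck generator is $(r,\theta)\mapsto(e^{s_p}r,\theta+2\pi m_p)$. A path with bounded $\theta$ converges to $p$ if and only if $r\to0$ along it.

Let $\varphi\in\mathrm{Aff}$ fix $p$. A lift of its germ is, in developed coordinates, $z\mapsto rAz+b$ with fixed $r,A,b$. We claim $b=0$. The image of a ray $\theta=\text{const}$, $r\to0$, is a straight segment that avoids $0$ and tends to $b$. If $b\neq0$, it converges in $\widetilde{\mathbb C^*}$ to a point of modulus $|b|$ and finite angle, so it does not converge to $p$; this contradicts $\varphi(p)=p$. So every lift has the form $e^\ell\tilde A$ with $\ell\in\mathbb R$ and $\tilde A\in\tilde G$ over $D\varphi$.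

**Lemma 2.** *If $e^\ell\tilde A$ is such a lift, and $\tilde A=1$ or $\tilde A$ is parabolic and fixes some $\theta_0\in\mathbb R$, then $\ell=0$.*

*Proof.* Let $\mathcal V_p\subset\widetilde{\mathbb C^*}$ be the set of developed vectors of saddle connections that start at $p$. It is nonempty and invariant under $e^\ell\tilde A$. A vector of $\mathcal V_p$ with angle $\theta$ has length at least $\varepsilon(\theta)$, because the punctured neighborhood contains no singular point. So over a compact set of angles the lengths are bounded below by a positive number.

Let $v\in\mathcal V_p$. Either $\tilde A=1$, or $\tilde A$ fixes $\theta_0+\pi\mathbb Z$; in both cases the angles of $\tilde A^nv$, $n\in\mathbb Z$, stay in a compact interval. The matrix under $\tilde A$ fixes a ray, or is $1$, so it is unipotent, and $(e^\ell\tilde A)^nv$ has length at most $e^{n\ell}C(1+|n|)|v|$. If $\ell<0$ let $n\to+\infty$; if $\ell>0$ let $n\to-\infty$. The lower bound is violated. $\square$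

Let $\tilde\Gamma_p\subset\tilde G$ be the group of all $\tilde A$ that occur. If $e^\ell\tilde A$ and $e^{\ell'}\tilde A$ both occur, so does $e^{\ell-\ell'}\cdot1$, and Lemma 2 gives $\ell=\ell'$. So $\ell$ is a homomorphism $\ell_p:\tilde\Gamma_p\to\mathbb R$. The deck generator is a lift of the identity, so $\zeta^{2m_p}\in\tilde\Gamma_p$ and $\ell_p(\zeta^{2m_p})=s_p$.

**Two parabolics, by hand.** Suppose $m_p=1$ and $p$ is fixed by affine maps with derivatives $u=\begin{pmatrix}1&s\\0&1\end{pmatrix}$, $v=\begin{pmatrix}1&0\\t&1\end{pmatrix}$, $s,t>0$. Let $\tilde u$ be the lift that fixes the horizontal angles and $\tilde v$ the one that fixes the vertical angles. The lifts of $u$ to $\tilde G$ are $\tilde u\zeta^{2k}$, and $\zeta^2\in\tilde\Gamma_p$, so $\tilde u\in\tilde\Gamma_p$; likewise $\tilde v\in\tilde\Gamma_p$. By Lemma 2, $\ell_p(\tilde u)=\ell_p(\tilde v)=0$.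

Both $\tilde u$ and $\tilde v^{-1}$ move angles by an amount in $(-\pi,0]$, and they have no common fixed angle. So $g=\tilde u\tilde v^{-1}$ moves every angle by an amount in $(-2\pi,0)$. It lies over $uv^{-1}=\begin{pmatrix}1-st&s\\-t&1\end{pmatrix}$, of trace $2-st$. If $st\ge4$ this matrix has a negative eigenvalue, and $g$ moves the corresponding angle by an odd multiple of $\pi$, hence by $-\pi$. So $g=\zeta^{-1}\tilde w$, where $\tilde w$ fixes an angle. Then $\tilde w^2=\zeta^2g^2\in\tilde\Gamma_p$ and $\ell_p(\tilde w^2)=s_p$.

If $st=4$, then $-uv^{-1}$ has trace $2$ and is not $1$, so $\tilde w^2$ is parabolic with a fixed angle and Lemma 2 gives $s_p=0$. If $st>4$, then $\tilde w$ is hyperbolic and Lemma 2 is silent; on $\Sigma_a$, $a\ne1$, the value is $s_p=\pm2\log a\neq0$. So the residue is invisible to the parabolics, and it is a relation between the cusps that kills it. For a general lattice that relation is a relative Euler number.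

**The subgroup $\Gamma_1$.** The image of $\tilde\Gamma_p$ in $\mathrm{SL}_2(\mathbb R)$ has finite index in $\Gamma$, because $S$ is finite. Lattices are finitely generated, and Selberg's lemma says that a finitely generated linear group in characteristic $0$ has a torsion-free subgroup of finite index. So we fix a torsion-free finite-index subgroup $\Gamma_1\subset\Gamma$ contained in all these images, $p\in S$. It does not contain $-1$, so it injects into $\mathrm{PSL}_2(\mathbb R)$. The image $\bar\Gamma_1$ is torsion-free: if $A^n=\pm1$ then $A^{2n}=1$.

**Lemma 3.** *$s_p=0$ for all $p\in S$. Moreover $\ell_p$ induces a homomorphism $\Gamma_1\to\mathbb R$ that vanishes on parabolic elements.*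

*Proof.* **Step 1: extend $\ell_p$ so that the central element $\zeta$ has a value.** Let $\hat\Gamma_1\subset\tilde G$ be the preimage of $\bar\Gamma_1$, and $\tilde\Gamma_{p,1}$ the set of elements of $\tilde\Gamma_p$ over $\Gamma_1$. Every element of $\bar\Gamma_1$ is the image of an element of $\tilde\Gamma_{p,1}$, so $\hat\Gamma_1=\tilde\Gamma_{p,1}\langle\zeta\rangle$. Define
$$\hat\ell(g\zeta^j)=\ell_p(g)+\frac{j\,s_p}{2m_p}\qquad(g\in\tilde\Gamma_{p,1},\ j\in\mathbb Z).$$
If $\zeta^k\in\tilde\Gamma_{p,1}$, then $2m_p\ell_p(\zeta^k)=\ell_p(\zeta^{2m_pk})=ks_p$, so $\hat\ell$ is well defined. It is a homomorphism because $\zeta$ is central.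

**Step 2: find a relation in homology between the cusps and $\zeta$.** Let $M=\bar\Gamma_1\backslash\mathbb H$ for the Möbius action, a hyperbolic surface of finite area with $\chi(M)<0$. Identify $T^1\mathbb H$ with $\mathrm{PSL}_2(\mathbb R)$. Then $T^1M=\bar\Gamma_1\backslash\mathrm{PSL}_2(\mathbb R)=\hat\Gamma_1\backslash\tilde G$, so $\pi_1(T^1M)=\hat\Gamma_1$, and the fiber class is $\zeta^{\pm1}$. Let $K\subset M$ be the compact core bounded by horocycles $\partial_jK$ (if any), with boundary orientation. Let $\mathbf w$ be a vector field on $K$ with isolated interior zeros, equal on $\partial K$ to the unit normal that points into the cusp, which is the outward normal. By Poincaré–Hopf its indices sum to $\chi(K)=\chi(M)$. Remove small discs $D_z$ around the zeros. Over the rest, $\mathbf w/|\mathbf w|$ is a section of $T^1M$, so the boundary loops of its image sum to zero in homology. Trivializing over $D_z$ gives $[\mathbf w|_{\partial D_z}]=\mathrm{ind}_z(\mathbf w)\,[\text{fiber}]$. Hence in $H_1(T^1M;\mathbb Z)$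
$$\sum_j[\mathbf w|_{\partial_jK}]=\chi(M)\,[\text{fiber}],\tag{3}$$
with left side $0$ if $M$ is compact.

**Step 3: show that $\hat\ell$ vanishes on the cusp terms.** Lift $\partial_jK$ to a horocycle at $\xi\in\partial\mathbb H=P(\mathbb R^2)$. Let $(n_t)$ be the one-parameter unipotent group that fixes $\xi$, with $n_1$ the deck transformation of the loop $\partial_jK$. If $v$ is a unit normal to the horocycle pointing to $\xi$, then $n_tv$ is again one, and the loop $\mathbf w|_{\partial_jK}$ lifts to the path $n_tv$, $0\le t\le1$. So, up to conjugacy, its class in $\hat\Gamma_1$ is $\tilde P_j=\tilde n_1$, where $\tilde n_t$ is the lift of $n_t$ to $\tilde G$ with $\tilde n_0=1$. By continuity $\tilde n_t$ fixes every lift of $\xi$ to the $\theta$-line. Write $\tilde P_j=g\zeta^k$ with $g\in\tilde\Gamma_{p,1}$. Then $\tilde P_j^{2m_p}=g^{2m_p}\zeta^{2m_pk}$ lies in $\tilde\Gamma_{p,1}$, is parabolic, and fixes a point of the $\theta$-line. By Lemma 2, $\ell_p(\tilde P_j^{2m_p})=0$, so $\hat\ell(\tilde P_j)=0$.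

**Step 4: conclude.** Applying $\hat\ell$ to (3) gives $0=\pm\chi(M)\frac{s_p}{2m_p}$, and $\chi(M)\ne0$, so $s_p=0$. Now $\hat\ell(\zeta)=0$, so $\hat\ell$ descends to $\bar\Gamma_1\cong\Gamma_1$, where it sends $A$ to $\ell_p(\tilde A)$ for any $\tilde A\in\tilde\Gamma_p$ over $A$. Every parabolic element of $\bar\Gamma_1$ is conjugate to a power of the image of some $\tilde P_j$, so $\hat\ell$ vanishes on it. $\square$

In particular, for $a\neq1$ the Veech group of $\Sigma_a$ is not a lattice, whatever other elements it may contain.

**What we have gained.** $\rho$ factors through $H_1(\Sigma;\mathbb Z)$, so $c\in H^1(\Sigma;\mathbb R)$, and polar coordinates at $p$ are single-valued up to $\theta\sim\theta+2\pi m_p$. The holonomy of a small loop around $p$ fixes the developed apex and has multiplier $1$, so it is trivial. Hence $\mathrm{dev}$ extends to the universal cover $\hat\Sigma$ of $\Sigma$, with branching of order $m_p$ over $p$. We must show $c=0$.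

Fix $p_0\in S$ and a lift $\hat p_0\in\hat\Sigma$, normalize $\mathrm{dev}(\hat p_0)=0$, and let $\ell:\Gamma_1\to\mathbb R$ be induced by $\ell_{p_0}$. For $A\in\Gamma_1$ there is $\varphi\in\mathrm{Aff}$ that fixes $p_0$, with $D\varphi=A$. Its lift $\hat\varphi$ to $\hat\Sigma$ that fixes $\hat p_0$ satisfies
$$\mathrm{dev}\circ\hat\varphi=e^{\ell(A)}A\,\mathrm{dev}.\tag{4}$$

## 5. Parabolic directions decompose into flat cylinders

To prove $c=0$ one would first look for many closed curves with $\rho=1$. A parabolic element supplies some: we show below that in its fixed direction $\Sigma$ is a union of flat cylinders, and their core curves have $\rho=1$. This plan stops at two points. If $\Gamma$ is cocompact there are no parabolic elements. If there are cusps, nothing we have proved makes the core curves of all cusp directions span $H_1(\Sigma;\mathbb R)$. We keep the cylinders for another purpose: they will control analytic quantities near the cusps.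

**Lemma 4.** *There is no local isomorphism from an open half-plane to $\Sigma\setminus S$.*

*Proof.* Let $J:\mathbb U\to\Sigma\setminus S$ be one, and suppose $J(z)$ lies on an edge $e$ of a triangulation. The line through $z$ in the direction of $e$ contains a half-line from $z$ inside $\mathbb U$. Following $e$ in that sense one reaches a vertex after finite developed length, whereas $J$ maps the half-line into $\Sigma\setminus S$: a contradiction. So $J(\mathbb U)$ avoids all edges and, being connected, lies in one open triangle. There $J$ is a single map $z\mapsto\lambda z+b$, with unbounded image in a bounded triangle: a contradiction. $\square$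

**Proposition 5.** *Let $P\in\Gamma$ be parabolic with horizontal fixed line, and let $\mathcal G$ be the union of $S$ and all horizontal saddle connections. Then $\Sigma\setminus\mathcal G$ is a finite union of open cylinders $C_\nu\cong(\mathbb R/w_\nu\mathbb Z)\times(0,h_\nu)$. The identification extends continuously to $0\le y\le h_\nu$, and the two boundary circles are mapped to cyclic concatenations of horizontal saddle connections. The core curves satisfy $\rho=1$.*

*Proof.* An affine map with derivative $P^2$, which is unipotent, permutes $S$ and the finitely many horizontal ray germs at points of $S$. Some power $\varphi$ fixes all of these, and $D\varphi=u=\begin{pmatrix}1&\tau_0\\0&1\end{pmatrix}$, $\tau_0\neq0$. Apply Lemma 2 at each $p\in S$ to the lift that fixes a horizontal angle: $\varphi$ acts near $p$ exactly as $u$ in developed coordinates.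

**Step (a): every horizontal ray from $p\in S$ is a saddle connection.** Parametrize the maximal ray in $\Sigma\setminus S$ by developed length, $\alpha:(0,T)\to\Sigma\setminus S$. Replacing $\Sigma$ by $-\Sigma$ we may assume that it points to the right.

*The map $\varphi$ fixes $\alpha$ pointwise.* This holds near the origin of the ray. The fixed set is closed. At a fixed point of $\alpha$ the map is $ru$ in a centered chart, and if the preceding points are fixed then $r=1$; so the following points are fixed too.

*The map $\alpha$ is injective.* Let $\alpha(t)=\alpha(t')$ with $t<t'$. Both branches point to the right, so there is $r>0$ with $\alpha(t-s)=\alpha(t'-rs)$ as long as both are defined. If $rt<t'$, let $s\to t$: then $\alpha(t'-rt)=p\in S$, a contradiction. If $rt>t'$, let $s\to t'/r$: then $\alpha(t-t'/r)=p$, a contradiction. If $rt=t'$, then $r>1$ and $\alpha(\epsilon)=\alpha(r\epsilon)$ for all small $\epsilon$, which contradicts injectivity of a ray near $p$.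

*The ray has no accumulation point in $\Sigma\setminus S$ as $t\to T$.* Suppose $x$ is one. Then $\varphi(x)=x$, so $\varphi=ru$ in a centered chart at $x$. Let $B_x$ be an open rectangle around $x$, so small that its closure lies in the chart and $\varphi=ru$ holds on it. No component of $\alpha^{-1}(B_x)$ has right end $T$, since otherwise $\alpha(t)$ would converge to a regular point and extend. So there are infinitely many components, and all but possibly one that contains small $t$ are mapped onto full horizontal plaques of $B_x$. These are distinct by injectivity. So a plaque at some height $y\ne0$ is fixed pointwise by $(x',y)\mapsto(r(x'+\tau_0y),ry)$. This forces $r=1$ and $\tau_0y=0$, which is impossible.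

So the limit set of $\alpha$ as $t\to T$ is a nonempty connected subset of $S$, that is, $\alpha(t)\to q\in S$. In developed coordinates at $q$, where $r$ and $y$ are single-valued because $s_q=0$, the leaf has $y=\text{const}$, and $r\to0$ forces $y=0$. So $\alpha$ ends at $q$ along a horizontal ray.

**Step (b): find the boundary loops of the future cylinders.** Start on the upper side of a horizontal saddle connection $\sigma_1$ and move right. At its right endpoint the adjacent upper sector, up to the next horizontal ray, has angle exactly $\pi$, and that ray is a saddle connection $\sigma_2$ by (a). The rule $\sigma_1\mapsto\sigma_2$ is a permutation of a finite set; its inverse turns the other way at left endpoints. So we get a cyclic sequence $\sigma_1,\dots,\sigma_k$. The upper collar of this loop develops into the upper half-plane along the real line, with holonomy $z\mapsto rz+b$, $r>0$, $b\in\mathbb R$. Near the boundary $\varphi$ acts as $u$ in this coordinate, because it fixes the loop pointwise and is $u$ near its vertices.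

**Step (c): show that $r=1$.** Suppose $r\neq1$, and take the fixed point of the holonomy as origin. The boundary develops onto $(0,\infty)$ or $(-\infty,0)$; we treat $(0,\infty)$, the other case being symmetric. By compactness modulo $z\mapsto rz$, a collar gives a local isomorphism $J:\{0<\arg z<\varepsilon\}\to\Sigma\setminus S$. Let $\theta^*\le\pi$ be the supremum of the $\varepsilon\le\pi$ to which $J$ extends; by uniqueness of continuation $J$ extends to $\{0<\arg z<\theta^*\}$. Suppose $\theta^*<\pi$, and choose the sign so that $u^{\pm1}$ moves directions in $(0,\pi)$ counterclockwise. Then $\varphi^{\pm1}\circ J\circ u^{\mp1}$ is a local isomorphism on the strictly larger sector $u^{\pm1}\{0<\arg z<\theta^*\}$. It agrees with $J$ near the boundary ray by (b), hence on $\{0<\arg z<\theta^*\}$. This contradicts the choice of $\theta^*$. So $J$ extends to the half-plane, against Lemma 4.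

**Step (d): grow the collar to a full cylinder.** The holonomy is $z\mapsto z+w$ with $w>0$, and a collar gives a local isomorphism $J:\{0<y<\varepsilon\}\to\Sigma\setminus S$ with $J(z+w)=J(z)$, which extends continuously to $y=0$.

*For small $\varepsilon$, $J$ is injective modulo $w$.* Otherwise there are $J(z_k)=J(z_k')$, $z_k\not\equiv z_k'$, with heights tending to $0$ and, after passing to a subsequence, limits $x,x'\in\mathbb R/w\mathbb Z$. Near $x$ the strip parametrizes injectively an upper half-neighborhood of an interior point of some $\sigma_i$, or an upper sector of angle $\pi$ at a point of $S$; likewise near $x'$. Each side and each upper sector occurs once in the cycle, and different ones are locally disjoint. So $x\equiv x'$, and local injectivity gives a contradiction.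

Let $h$ be the supremum of the $\varepsilon$ to which $J$ extends. By Lemma 4, $h<\infty$. Let $B=\{0<y<h\}$; by uniqueness of continuation $J$ is defined on $B$ and $J(z+w)=J(z)$ there.

*$J$ is injective modulo $w$ on $B$.* First let $J(z)=J(z+t)$ with $0<t<w$. There is $r>0$ with $J(z+t+\xi)=J(z+r\xi)$ for small $\xi\in\mathbb C$, hence for all $\xi\in\mathbb R$ by continuation along the leaf. So $j(\xi)=J(z+\xi)$, $\xi\in\mathbb R$, is invariant under $\xi\mapsto r(\xi-t)$ and under $\xi\mapsto\xi+w$. If $r\ne1$, conjugating the second by powers of the first shows that $j$ is invariant under translation by $r^kw$ for all $k\in\mathbb Z$, which contradicts local injectivity. So $r=1$, and by uniqueness of continuation $J(\cdot+t)=J$ on $B$, which contradicts injectivity of the collar. Thus each leaf $J(\mathbb R+iy)$ has minimal period exactly $w$.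

Now let $J(z)=J(z')$ with $\operatorname{Im}z<\operatorname{Im}z'$. Again $J(z'+\xi)=J(z+r\xi)$ near $0$ and for all real $\xi$. The left side has minimal period $w$, the right side $w/r$, so $r=1$. By uniqueness of continuation $J(z'+\xi)=J(z+\xi)$ on the strip of all $\xi$ for which both points lie in $B$. Let $z+\xi$ tend to a point of $y=0$ that is mapped into $S$. Then $z'+\xi$ tends to a point of $B$, which is mapped into $\Sigma\setminus S$: a contradiction.

*$J$ extends continuously to $y=h$.* Fix a triangulation. If $J(z)$ is on an open edge $e$, then $e$ is not horizontal, since the leaf $J(\mathbb R+iy)$ avoids $S$. The open segment of $B$ through $z$ in the direction of $e$ is mapped affinely into the interior of $e$, since $J$ never reaches a vertex; call it a crossing segment. It runs from height $0$ to height $h$. Distinct crossing segments are disjoint. The lower end of a crossing segment is mapped to a point of $e\cap\mathcal G$ (here $e$ is closed). This set is finite, because $e$ meets the finitely many horizontal saddle connections transversely at interior points, and near $S$ distinct rays meet only at the apex. Images of crossing segments that are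 distinct modulo $w$ are disjoint, and at most two disjoint open subintervals of $e$ have a given point of $e$ as an end. So there are finitely many crossing segments modulo $w$. There is at least one: otherwise $J(B)$ lies in one open triangle, where $J$ would be an affine, hence non-periodic, map.

The crossing segments cut $B$ into bounded trapezoids, possibly degenerating to triangles, each mapped affinely into one open triangle. So $J$ extends continuously to each closed piece. The extensions agree on the closed crossing segments, so $J$ extends continuously to $0\le y\le h$.

*The line $y=h$ is mapped to horizontal saddle connections.* Let $x_0$ with $\operatorname{Im}x_0=h$ be mapped outside $S$. A chart $\psi$ at $J(x_0)$ makes $\psi\circ J$ affine on a small half-disc of $B$ at $x_0$, so $J$ extends as a local isomorphism to a disc around $x_0$. Two such extensions agree on the overlap of their discs, which is convex and, if nonempty, meets $B$. If no point with $y=h$ were mapped into $S$, compactness modulo $w$ would give an extension beyond $h$, against maximality. So some point with $y=h$ is mapped into $S$. There are finitely many modulo $w$, since the top side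 of each piece is mapped injectively into a closed triangle. The segments between consecutive ones are mapped to horizontal saddle connections.

*$J(B)$ is a component of $\Sigma\setminus\mathcal G$.* It is open and connected. It is disjoint from $\mathcal G$, since a leaf through an interior point of a horizontal saddle connection runs into $S$ while the leaves of $J(B)$ do not. Its closure is the image of the closed strip, so its frontier lies in $\mathcal G$.

**Step (e): check that every component arises.** Let $U$ be a component of $\Sigma\setminus\mathcal G$. If $\partial U\subset S$, then $U$ would be open and closed in the connected set $\Sigma\setminus S$, hence equal to it, but $\mathcal G\ne S$ by (a). So $U$ contains a one-sided neighborhood of an interior point of some saddle connection in $\mathcal G$. Hence $U$ is one of the strips of (d), after a rotation by $\pi$ if it is a lower side. There are finitely many sides. The core holonomies are translations, so $\rho=1$ on them. $\square$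

## 6. A holomorphic family of Riemann surfaces over $\mathbb H$

The lattice hypothesis says something about functions on $\mathbb H/\Gamma_1$. So we let the complex structure of $\Sigma$ vary over $\mathbb H$ and attach functions of the parameter to $c$.

**The surfaces $X_\tau$.** For $\tau\in\mathbb H$ let $X_\tau$ be the Riemann surface structure on $\Sigma$ with coordinate $w=w_\tau=x+\tau y$ on $\Sigma\setminus S$. At $p\in S$ the coordinate is $\xi$ with $\xi^{m_p}=x+\tau y$, where $(x,y)$ are developed coordinates centered at $p$, single-valued because $s_p=0$. We choose the branch of $\xi$ continuously in $\tau$; on horizontal rays at $p$, where $y=0$, it then does not depend on $\tau$.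

Put $\mathcal X=\Sigma\times\mathbb H$ with charts $(w,\tau)$ and $(\xi,\tau)$, which are homeomorphisms onto open subsets of $\mathbb C\times\mathbb H$. Under $(x,y)\mapsto\lambda(x,y)+(b_1,b_2)$ we get $w\mapsto\lambda w+b_1+\tau b_2$. Between $\xi$ and $w$ the transition is $w=\lambda\xi^{m_p}+b_1+\tau b_2$, locally biholomorphic for $\xi\ne0$. Two choices of $\xi$ differ by a constant factor. So $\mathcal X$ is a complex manifold and $\mathcal X\to\mathbb H$ is a proper holomorphic submersion.

One property is used constantly: *for fixed $z\in\Sigma$ the curve $\tau\mapsto(z,\tau)$ is holomorphic in $\mathcal X$.* Indeed $w=x+\tau y$ is holomorphic in $\tau$; so is a root $\xi$ of the nowhere vanishing $x+\tau y$; and at $p$ itself $\xi=0$.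

**The action.** For $A=\begin{pmatrix}\alpha&\beta\\\gamma&\delta\end{pmatrix}\in\mathrm{SL}_2(\mathbb R)$ put $\tau\cdot A=\frac{\beta+\delta\tau}{\alpha+\gamma\tau}$. Then
$$w_\tau\circ A=(\alpha+\gamma\tau)\,w_{\tau\cdot A}.\tag{5}$$
This is a right action by automorphisms of $\mathbb H$, and $\tau\mapsto-\bar\tau$ conjugates it to $A\mapsto A^{-1}$ acting by Möbius maps. By (5), an affine map $\varphi$ with $D\varphi=A$ is a biholomorphism $X_{\tau\cdot A}\to X_\tau$, and $X_\tau(R\Sigma)=X_{\tau\cdot R}(\Sigma)$ for a rotation $R$.

Let $M_1=\mathbb H/\Gamma_1$ for this action. It is a finite-area hyperbolic surface, and $\bar M_1=M_1\cup\{\text{cusps}\}$ is a closed Riemann surface. After replacing $\Sigma$ by some $R\Sigma$, any given cusp is that of a parabolic element of $\Gamma_1$ with horizontal fixed line. Such an element $\pm\begin{pmatrix}1&\beta\\0&1\end{pmatrix}$ acts by $\tau\mapsto\tau+\beta$. So a neighborhood of the cusp is the image of some $\{\operatorname{Im}\tau\ge M\}$, and for the cusp coordinate $q$, $\log(1/|q|)$ is a constant multiple of $\operatorname{Im}\tau$.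

**Fact 6.** *A continuous subharmonic function $f$ on $M_1$ with $f\le o(\operatorname{Im}\tau)$, uniformly in $\operatorname{Re}\tau$, at each cusp is constant.*

*Proof.* For $\epsilon>0$ the function $f+\epsilon\log|q|$ tends to $-\infty$ as $q\to0$. By the maximum principle it is at most $\max_{|q|=r_0}f+\epsilon\log r_0$ on $0<|q|<r_0$. Letting $\epsilon\to0$, $f$ is bounded above near the cusps. So it extends to a subharmonic function on the compact connected surface $\bar M_1$, and is constant. $\square$

**The harmonic form of $c$.** Since $h^0(\Omega_{X_\tau})=g$ is constant, Grauert's theorem says that the direct image of $\Omega_{\mathcal X/\mathbb H}$ is locally free of rank $g$ with fibers $H^0(\Omega_{X_\tau})$. Periods of its holomorphic sections along fixed piecewise smooth loops in $\Sigma\setminus S$ are holomorphic in $\tau$, because in charts they are integrals $\int G(x+\tau y,\tau)(dx+\tau\,dy)$ with integrand holomorphic in $\tau$. Fix a symplectic basis $a_j,b_j$ of $H_1(\Sigma;\mathbb Z)$. Inverting the matrix of $a$-periods we get forms $\omega_j(\tau)$, holomorphic in $\tau$, with $\int_{a_k}\omega_j=\delta_{jk}$, and a holomorphic symmetric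 period matrix $Z(\tau)=Q+iY$, with $Q,Y$ real and $Y>0$.

Let $c'=(c(a_j))$ and $c''=(c(b_j))$. Let $\Theta_\tau$ be the unique holomorphic form on $X_\tau$ with $[\operatorname{Re}\Theta_\tau]=c$. Writing $\Theta_\tau=\sum_j\kappa_j\omega_j(\tau)$, the conditions $\operatorname{Re}\kappa=c'$ and $\operatorname{Re}(Z\kappa)=c''$ give
$$\kappa=c'+id,\qquad d=Y^{-1}(Qc'-c'').$$

**The energy.** Put $v:=Zc'-c''=Y(d+ic')$, which is holomorphic in $\tau$. Riemann's bilinear relations give $\frac i2\int\omega_j\wedge\bar\omega_k=Y_{jk}$, so
$$E(\tau):=\tfrac i2\int\Theta_\tau\wedge\bar\Theta_\tau=\kappa^*Y\kappa=v^*Y^{-1}v=\max_{\mu\in\mathbb C^g}\bigl(2\operatorname{Re}\mu^*v-\mu^*Y\mu\bigr).\tag{6}$$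
The middle equality holds because both sides are $c'^{T}Yc'+d^{T}Yd$. The last one holds because the bracket equals $v^*Y^{-1}v-(\mu-Y^{-1}v)^*Y(\mu-Y^{-1}v)$, so the unique maximizer is $\mu=Y^{-1}v=d+ic'$.

For fixed $\mu$ the bracket in (6) is harmonic in $\tau$, since $v$ is holomorphic and $\mu^*Y\mu=\operatorname{Im}(\mu^*Z\mu)$. So $E$, being continuous and a maximum of harmonic functions, is subharmonic. By the Dirichlet principle $E(\tau)$ is also the minimum of $\|\beta\|^2_{X_\tau}=\int\beta\wedge*\beta$ over smooth real closed 1-forms $\beta$ in the class $c$, attained at $\operatorname{Re}\Theta_\tau$. Since $\varphi^*c=c$ for $\varphi\in\mathrm{Aff}$, $E$ is $\Gamma_1$-invariant.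

## 7. The energy of $c$ is constant

To apply Fact 6 to $E$ we need a bound near each cusp. The idea is that as $\tau$ goes to the cusp the cylinders get long, but a neighborhood of $\mathcal G$ keeps its conformal shape, and $c$ can be represented by a form supported there.

**A model near a cusp.** Take a cusp in the horizontal direction, with the cylinders $C_\nu$ of Proposition 5. Let $\tau=x_0+iL$, $L\ge1$. On $C_\nu$ the map $W_\nu:(x,y)\mapsto(x+x_0y,Ly)$ is a conformal isomorphism from $C_\nu\subset X_\tau$ onto the flat cylinder $(\mathbb R/w_\nu\mathbb Z)\times(0,Lh_\nu)$, since $x+x_0y+iLy=x+\tau y$.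

Let $\eta=\frac16\min h_\nu$. Let $N$ (resp. $N^+$) be the union of $\mathcal G$ and the collars of height $\le\eta$ (resp. $<2\eta$) at both ends of all $C_\nu$, with the complex structure of $X_i$, that is, $\tau=i$. Define $\iota_\tau:N^+\to X_\tau$ to be the identity on $\mathcal G$. On bottom collars, $(x,y)$ goes to the point with $W_\nu$-coordinates $(x,y)$. On top collars, $(x,h_\nu-y)$ goes to the point with $W_\nu$-coordinates $(x+x_0h_\nu,\,Lh_\nu-y)$. In developed coordinates centered at a point of $\mathcal G$, both formulas read
$$w_\tau\circ\iota_\tau=w_i.\tag{7}$$
For the bottom this is clear. For the top, a point with complex $W_\nu$-coordinate $\Phi$ has $w_\tau=\Phi-x_*-\tau h_\nu$ in the chart centered at $(x_*,h_\nu)$, and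
$$(x+x_0h_\nu)+i(Lh_\nu-y)-x_*-\tau h_\nu=(x-x_*)-iy.$$
Relation (7) is homogeneous, so it is not affected by the scale changes between cylinders. At a point of $S$ it gives $\xi_\tau\circ\iota_\tau=\xi_i$ up to a constant root of unity, and the constant is $1$ since the branches agree on horizontal rays. As the images of the collars are disjoint for $L\ge1$, $\iota_\tau$ is a conformal embedding.

Extend $\iota_\tau|_N$ to a homeomorphism $\Phi_\tau$ of $\Sigma$ by affine interpolation: on $C_\nu$ it has the form $(x,y)\mapsto(x+a_\nu(y),b_\nu(y))$ in $W_\nu$-coordinates on the target, with $b_\nu$ increasing. The identity also has this form, with $a_\nu=x_0y$, $b_\nu=Ly$, and the values of $(a_\nu,b_\nu)$ at $y=0$ and $y=h_\nu$ are the same for both, namely $(0,0)$ and $(x_0h_\nu,Lh_\nu)$. Interpolating $(a_\nu,b_\nu)$ linearly gives a homotopy $\Phi_\tau\simeq\mathrm{id}$ that is constant on $\mathcal G$.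

**Lemma 7.** *$E$ is constant.*

*Proof.* **Step 1: represent $c$ by a form supported near $\mathcal G$.** Since $c(\text{core of }C_\nu)=\log1=0$, a smooth closed form that represents $c$ on $X_i$ is exact on each $C_\nu$, say equal to $df_\nu$. Subtract $d(\chi_\nu f_\nu)$, with cut-offs $\chi_\nu$ equal to $1$ outside the collars of height $\eta/2$ and to $0$ on those of height $\eta/4$. So $c$ is represented by a smooth closed form $b$ on $X_i$ supported in the interior of $N$.

**Step 2: transport it to $X_\tau$ at no cost.** Let $\beta=(\Phi_\tau^{-1})^*b$, extended by $0$ outside $\iota_\tau(N)$. On $\iota_\tau(N)$ it is the transport of $b$ by the conformal map $\iota_\tau$, so it is smooth and closed, and $\|\beta\|^2_{X_\tau}=\|b\|^2_{X_i}$ by conformal invariance. For a piecewise smooth loop $\gamma$ in $\Sigma\setminus S$, transverse to the layer boundaries, $\int_{\Phi_\tau\gamma}\beta=\int_\gamma b=c(\gamma)$, and $\Phi_\tau\gamma$ is homotopic to $\gamma$. So $\beta$ represents $c$.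

**Step 3: conclude.** So $E(\tau)\le\|b\|^2_{X_i}$ for $\operatorname{Im}\tau\ge1$. There are finitely many cusps, and $E$ is continuous and $\Gamma_1$-invariant, hence bounded. Fact 6 applies. $\square$

**Lemma 8.** *$\kappa$ is constant. So $\Theta_\tau=\sum_j\kappa_j\omega_j(\tau)$ is a holomorphic relative 1-form on $\mathcal X$.*

*Proof.* Let $E\equiv E_0$, and let $\mu_0$ be the maximizer in (6) at $\tau_1$. The harmonic function $2\operatorname{Re}\mu_0^*v-\mu_0^*Y\mu_0$ is at most $E_0$, with equality at $\tau_1$, so it is identically $E_0$. Thus $\mu_0$ is the maximizer at every $\tau$, that is, $d+ic'$ is constant, and so is $\kappa=c'+id$. $\square$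

**Why this does not finish the proof.** Sections 6 and 7 used only that $c$ is a class in $H^1(\Sigma;\mathbb R)$, invariant under $\mathrm{Aff}$ and zero on core curves. And constant energy does not force $c=0$. On the Hopf torus $\mathcal T$ of Section 3 all residues vanish, so $X_\tau$, $\Theta_\tau$ and $E$ are defined. Here $\Theta_\tau=dw_\tau/w_\tau$ with $w_\tau=x+\tau y$, because its real periods are $\log2$ along the radial loop and $\operatorname{Re}(2\pi i)=0$ along the circular one. The coordinate $\log w_\tau$ identifies $X_\tau$ with $\mathbb C/(\mathbb Z\log2+2\pi i\mathbb Z)$ for every $\tau$. So $E\equiv2\pi\log2$ and $\kappa$ is constant, with $c\ne0$. To go on we must use that $c$ is the logarithm of the holonomy of the flat structure itself.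

## 8. The twisted area

A dilation surface has no area, since $dx\,dy$ scales by $\rho^2$. But a primitive $H$ of $\operatorname{Re}\Theta_\tau$ changes by $\log\rho$, so $e^{-2H}dx\,dy$ is well defined. Its total mass is the function that we study.

**Step 1: define the primitive and show that it is holomorphic in $\tau$.** On $\hat\Sigma\times\mathbb H$ put
$$F(\hat z,\tau)=\int_{\hat p_0}^{\hat z}\Theta_\tau,\qquad H=\operatorname{Re}F.$$
We claim that $F$ is jointly holomorphic for the complex structure lifted from $\mathcal X$. In particular it is jointly continuous, and for each fixed $\hat z$ the function $\tau\mapsto F(\hat z,\tau)$ is holomorphic.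

Around each point $\hat z_0$ of $\hat\Sigma$ take $U=\{|\mathrm{dev}-\mathrm{dev}(\hat z_0)|<\varepsilon\}$ near $\hat z_0$, $\varepsilon$ small. Let $\xi$ be the coordinate of $X_\tau$ centered at $\hat z_0$, that is, $\xi^{m}=x+\tau y$ with $m=m_p$ over $p\in S$ and $m=1$ at regular points. For every $\tau\in\mathbb H$ the image of $U$ under $\xi$ is star-shaped about $0$, because $\xi^m$ runs over an ellipse centered at $0$. With $\Theta_\tau=G(\xi,\tau)\,d\xi$ we have on $U\times\mathbb H$
$$F(\hat z,\tau)=F(\hat z_0,\tau)+\xi\int_0^1G(t\xi,\tau)\,dt,\tag{8}$$
and the last term is jointly holomorphic. Suppose $F(\hat z_1,\cdot)$ is holomorphic for one $\hat z_1\in U$. The section $\tau\mapsto(\hat z_1,\tau)$ is holomorphic, so the last term of (8) at $\hat z_1$ is holomorphic in $\tau$. Hence $F(\hat z_0,\cdot)$ is holomorphic, and $F$ is jointly holomorphic on $U\times\mathbb H$; then $F(\hat z,\cdot)$ is holomorphic for every $\hat z\in U$. Start from $F(\hat p_0,\cdot)=0$ and join $\hat p_0$ to any point by a finite chain of such sets $U$, each meeting the next. This proves the claim.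

Moreover $H(\cdot,\tau)$ is harmonic on $X_\tau$ (lifted to $\hat\Sigma$), $H(\gamma\hat z,\tau)=H(\hat z,\tau)+\log\rho(\gamma)$ and $H(\hat p_0,\tau)=0$. These properties determine $H(\cdot,\tau)$: the difference of two such functions is harmonic on the compact surface $X_\tau$ and vanishes at a point.

**Step 2: define $V$ and show that $\log V$ is subharmonic.** Let $dA=\mathrm{dev}^*(dx\,dy)$, so $\gamma^*dA=\rho(\gamma)^2dA$. Then $e^{-2H}dA$ descends to $\Sigma$. Let $\hat D\subset\hat\Sigma$ be the union of lifts of the triangles of a triangulation, one lift for each; it is a compact fundamental domain with nonempty interior and boundary of measure zero. Set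
$$V(\tau)=\int_\Sigma e^{-2H(\cdot,\tau)}dA=\|f(\tau)\|^2_{L^2(\hat D,dA)},\qquad f(\tau)=e^{-F(\cdot,\tau)}.$$
The map $f:\mathbb H\to L^2(\hat D,dA)$ is holomorphic, since it is pointwise holomorphic and locally bounded, so Cauchy's formula applies; and it is nowhere zero. By Cauchy–Schwarz
$$\partial_\tau\partial_{\bar\tau}\log\|f\|^2=\frac{\|f\|^2\|f'\|^2-|\langle f',f\rangle|^2}{\|f\|^4}\ge0,$$
so $\log V$ is subharmonic.

On the Hopf torus, with $p_0$ the class of $1$, we have $F=\log w_\tau$ and $H=\log|x+\tau y|$. In polar coordinates
$$V(\tau)=\log2\int_0^{2\pi}\frac{d\theta}{|\cos\theta+\tau\sin\theta|^2}=\frac{2\pi\log2}{\operatorname{Im}\tau},$$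
since half of the integral is the area $\pi/\operatorname{Im}\tau$ of the ellipse $|x+\tau y|<1$. So $\log V=\text{const}-\log\operatorname{Im}\tau$ is strictly subharmonic: $V$ detects what $E$ does not. For a lattice we now show that $\log V$ must be harmonic.

**Step 3: find how $V$ transforms under $\Gamma_1$.** Let $A\in\Gamma_1$ and $\varphi,\hat\varphi$ be as in (4). The function $H(\hat\varphi\,\cdot,\tau)$ is harmonic on $X_{\tau\cdot A}$, has periods $c\circ\varphi_*=c$ and vanishes at $\hat p_0$. By uniqueness $H(\hat\varphi\hat z,\tau)=H(\hat z,\tau\cdot A)$. By (4), $\hat\varphi^*dA=e^{2\ell(A)}dA$. Changing variables, and using that $\hat\varphi\hat D$ is again a fundamental domain, we get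
$$\log V(\tau\cdot A)=\log V(\tau)-2\ell(A).\tag{9}$$
By Lemma 3, $\ell$ vanishes on parabolics, so it defines a class in $H^1(\bar M_1;\mathbb R)$. Integrating the harmonic 1-form on $\bar M_1$ in the class of $-2\ell$ yields a harmonic function $k_0$ on $\mathbb H$ with $k_0(\tau\cdot A)=k_0(\tau)-2\ell(A)$. It is bounded on cusp horoballs, since the form has a bounded primitive on a disc around each cusp. So $\log V-k_0$ is a continuous subharmonic function on $M_1$.

**Step 4: bound $\log V$ near a cusp.** Given a cusp, rotate $\Sigma$ so that it is horizontal. As $R$ preserves area, $V_{R\Sigma}(\tau)=V_\Sigma(\tau\cdot R)$. Let $\tau=x_0+iL$, $L\ge1$, with the notation of the model in Section 7. The closed strip $\mathbb R\times[0,h_\nu]$ over the closed cylinder is simply connected and lifts to $\hat\Sigma$. On such a lift $H$ is $w_\nu$-periodic because the core period is $0$; so $H$ is a function on the closed cylinder. We claim that its oscillation there is at most $K(1+\sqrt L)$, with $K$ independent of $\tau$.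

*Collars.* $\iota_\tau^*\Theta_\tau$ is a holomorphic form on $N^+$ with squared $L^2$-norm at most $E_0$. So on the compact set $N\subset N^+$ it is bounded, in a fixed smooth metric on $X_i$, by a constant independent of $\tau$. Any two points of a closed collar are joined inside it by a path of bounded length: go vertically to height $\eta$, along the circle, and vertically back. Near a point of $S$ the length element is comparable to $|d\xi|=\frac1{m_p}|w_i|^{1/m_p-1}|dw_i|$, and on a vertical path $|w_i|\ge y$ with $\int_0^\eta y^{1/m_p-1}dy<\infty$, so the lengths stay bounded. So the oscillation of $H$ on the $\iota_\tau$-image of each closed collar is bounded.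

*Middle part.* In $W_\nu$-coordinates $(\mathsf X,\mathsf Y)$ consider $\{\eta\le\mathsf Y\le Lh_\nu-\eta\}$, and write $\Theta_\tau=G\,d(\mathsf X+i\mathsf Y)$. Discs of radius $\min(\eta,w_\nu/2)$ around its points embed in the cylinder, so the mean value property and $\iint|G|^2\,d\mathsf X\,d\mathsf Y\le E_0$ give $|G|\le K'$. So $H$ varies by at most $w_\nu K'$ on each circle $\mathsf Y=\text{const}$. Its mean $\bar H(\mathsf Y)$ over these circles satisfies
$$|\bar H(\mathsf Y_2)-\bar H(\mathsf Y_1)|\le\frac1{w_\nu}\iint|G|\,d\mathsf X\,d\mathsf Y\le\frac1{w_\nu}(w_\nu Lh_\nu)^{1/2}E_0^{1/2}=O(\sqrt L).$$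
The middle part and the $\iota_\tau$-images of the two closed collars cover the closed cylinder and meet along circles, so the claim follows.

The finitely many closed cylinders have images that cover the connected surface $\Sigma$. So we can choose lifts of all of them, one containing $\hat p_0$, successively so that each meets an earlier one. These lifts do not depend on $\tau$. As $H(\hat p_0,\tau)=0$, we get $|H|\le K''(1+\sqrt L)$ on all of them. One period of each lifted open strip gives together a fundamental domain up to measure zero, on which $dA$ has a fixed finite mass. So $\log V\le O(1+\sqrt L)=o(L)$, uniformly in $\operatorname{Re}\tau$.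

By Fact 6, $\log V-k_0$ is constant. So $\log V$ is harmonic on $\mathbb H$.

**Step 5: deduce $c=0$.** Let $k$ be holomorphic on $\mathbb H$ with $2\operatorname{Re}k=\log V$, and put $\mathcal F=e^{-k}f$. Then $\|\mathcal F\|\equiv1$, so $0=\partial_\tau\partial_{\bar\tau}\|\mathcal F\|^2=\|\mathcal F'\|^2$ and $\mathcal F$ is constant in $L^2(\hat D,dA)$. Fix $\tau_1\in\mathbb H$. By continuity in $\hat z$,
$$F(\hat z,\tau)+k(\tau)-F(\hat z,\tau_1)-k(\tau_1)\in2\pi i\mathbb Z\qquad\text{for all }\hat z\in\operatorname{int}\hat D.$$
By continuity in $\tau$ this vanishes, being $0$ at $\tau=\tau_1$. So $d_{\hat z}F=\Theta_\tau$, as a 1-form in the coordinates $(x,y)$, does not depend on $\tau$ on $\operatorname{int}\hat D$ minus the preimage of $S$. But $\Theta_\tau$ is a multiple of $dx+\tau\,dy$, and $dx+\tau\,dy$ and $dx+\tau'\,dy$ are linearly independent over $\mathbb C$ for $\tau\ne\tau'$. So $\Theta_\tau=0$ on a nonempty open set, hence $\Theta_\tau\equiv0$ and $c=[\operatorname{Re}\Theta_\tau]=0$. Therefore $\rho\equiv1$ and $\Sigma$ is a translation surface. This proves Theorem 1. $\blacksquare$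

**Remark.** A finitely generated Fuchsian group of the first kind is a lattice; this is standard. So if $\Sigma$ is triangulable and not a translation surface, and $\Gamma$ is finitely generated, then the limit set of $\Gamma$ is not the whole circle. This is consistent with Duryev's tori $T_a$.
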